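
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{claim}[theorem]{Claim}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{question}[theorem]{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Saturated free algebras are totally transcendental}


\begin{abstract}
Let $M$ be the free algebra of a non-trivial variety on an infinite set of generators. We prove that if $M$ is $\aleph_1$-saturated, then the theory of $M$ is totally transcendental, whatever the cardinality of the signature. This answers a question posed by Kucera and Pillay, which concerns the case of a saturated free algebra on $\tau^+$ generators, where $\tau$ is an infinite cardinal that is at least the size of the signature. We also show that if one free algebra on an infinite set is $\aleph_1$-saturated, then for every uncountable $\kappa$ the free algebra on $\kappa$ generators is $\kappa$-saturated. Two examples show that $\aleph_0$-saturation does not suffice and that the converse of the main theorem fails.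
\end{abstract}

\section{Introduction}

\subsection{The question}

A free algebra is built economically: every element is the value of a term at finitely many generators, and the generators satisfy no relations except the identities that hold throughout the variety. A saturated model is extravagant: it realizes every consistent system of requirements over a small set of parameters. If one structure is both, one expects its theory to be very tame. The question is how tame.

We fix the terminology. A \emph{signature} $L$ consists of function symbols, including constants. A \emph{variety} $\mathcal V$ is the class of all $L$-algebras satisfying a given set of identities; it is \emph{non-trivial} if it has a member with more than one element. An algebra $M\in\mathcal V$ is \emph{free on} $I\subseteq M$ if $I$ generates $M$ and every map from $I$ to an algebra in $\mathcal V$ extends (uniquely) to a homomorphism. If $\mathcal V$ is non-trivial, then for every infinite cardinal $\kappa$ there is an algebra in $\mathcal V$ that is free on a set of $\kappa$ distinct elements. It is unique up to isomorphism, and we denote it by $F_\kappa$.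

A structure $M$ is \emph{$\kappa$-saturated} if for every $A\subseteq M$ with $|A|<\kappa$, every set of formulas over $A$ in finitely many variables that is finitely satisfiable in $M$ is realized in $M$; it is \emph{saturated} if it is $|M|$-saturated. The \emph{Morley rank} of a formula over a sufficiently saturated model (a monster model) is defined by: $\mathrm{RM}(\varphi)\ge 0$ if $\varphi$ is consistent; $\mathrm{RM}(\varphi)\ge\alpha+1$ if there are infinitely many pairwise inconsistent formulas of rank $\ge\alpha$ that imply $\varphi$; and $\mathrm{RM}(\varphi)\ge\lambda$, for $\lambda$ a limit, if $\mathrm{RM}(\varphi)\ge\alpha$ for all $\alpha<\lambda$. If $\mathrm{RM}(\varphi)\ge\alpha$ for all ordinals $\alpha$, we write $\mathrm{RM}(\varphi)=\infty$. A complete theory is \emph{totally transcendental} if no consistent formula, with parameters in the monster model, has rank $\infty$.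

\begin{question}[\cite{KP}]\label{q}
Let $\mathcal V$ be a non-trivial variety in the signature $L$, let $\tau\ge |L|+\aleph_0$ be a cardinal, and let $M$ be the free algebra of $\mathcal V$ on $\tau^+$ generators, so that $|M|=\tau^+$. Suppose that $M$ is saturated. Is $\mathrm{Th}(M)$ totally transcendental?
\end{question}

The hypothesis holds for pure sets ($L=\emptyset$) and for vector spaces over a field $k$ (with a unary function symbol for each scalar): by quantifier elimination for infinite vector spaces, a $1$-type over a subspace $A$ is the type of an element of $A$ or says only $x\notin A$, and the latter is realized when $\dim A<\dim M$. In both examples every definable subset of $M$ is finite or cofinite, and the theory is totally transcendental. The hypothesis fails for abelian groups: in a free abelian group on infinitely many generators the requirements ``$x\ne0$ and $x$ is divisible by $2^k$'' ($k<\omega$) are finitely satisfiable, but not realized.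

We prove that the answer is yes, with no relation between $|L|$ and the number of generators.

\begin{theorem}\label{thm:main}
Let $\mathcal V$ be a non-trivial variety in any signature, and let $M$ be the free algebra of $\mathcal V$ on an infinite set $I$. If $M$ is $\aleph_1$-saturated, then $\mathrm{Th}(M)$ is totally transcendental.
\end{theorem}

\begin{corollary}\label{cor:answer}
The answer to Question~\ref{q} is yes for every such $\mathcal V$ and $\tau$.
\end{corollary}

\begin{proof}
A saturated model of cardinality $\tau^+\ge\aleph_1$ is $\aleph_1$-saturated.
\end{proof}

Theorem~\ref{thm:main} is proved in Sections~\ref{sec:pe}--\ref{sec:end}. In Section~\ref{sec:B} we use it to prove the following complement.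

\begin{theorem}\label{thm:B}
For a non-trivial variety $\mathcal V$ the following are equivalent:
\begin{enumerate}
\item[(i)] some free algebra of $\mathcal V$ on an infinite set is $\aleph_1$-saturated;
\item[(ii)] $F_\kappa$ is $\kappa$-saturated for every uncountable $\kappa$;
\item[(iii)] $F_{\tau^+}$ is saturated for some (equivalently, every) $\tau\ge|L|+\aleph_0$.
\end{enumerate}
If they hold, then all $F_\kappa$ with $\kappa\ge\aleph_0$ have the same theory, this theory is totally transcendental, and $F_\kappa$ is saturated for every uncountable $\kappa\ge|L|$.
\end{theorem}

Section~\ref{sec:examples} contains two examples: $\aleph_0$-saturation does not suffice in Theorem~\ref{thm:main}, and total transcendence of $\mathrm{Th}(F_\kappa)$ does not imply (i)--(iii).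

\subsection{Small signatures, and why they mislead}

For $|L|<2^{\aleph_0}$ a count settles the matter. If $\mathrm{Th}(M)$ is not totally transcendental, one finds a countable $J\subseteq I$ and a binary tree of formulas over $J$ whose $2^{\aleph_0}$ branches are consistent (Lemma~\ref{lem:tree}), so $S_n(J)$, the space of complete $n$-types over $J$, has at least $2^{\aleph_0}$ elements for some $n$. On the other hand, by $\aleph_1$-saturation each $q\in S_n(J)$ is realized in $M$, by $t(\bar e)$ say, where $t$ is a tuple of terms with parameters in $J$ and $\bar e$ is a finite tuple of distinct generators outside $J$. A permutation of $I$ that fixes $J$ pointwise and takes $\bar e$ to another such tuple $\bar e'$ extends to an automorphism of $M$, so $t(\bar e)$ and $t(\bar e')$ have the same type over $J$. Hence $q$ is determined by $t$, and $|S_n(J)|\le|L|+\aleph_0<2^{\aleph_0}$, a contradiction.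

For $|L|\ge2^{\aleph_0}$ there is no contradiction. The tree involves only a countable part $L_0$ of the signature, but the reduct of $M$ to $L_0$ need not be generated by $I$, and so the count is not available there. The proof must therefore avoid counting terms.

\subsection{The idea}

The substitute for counting is a descending chain condition. Call a formula \emph{positive existential} if it is built from equations by $\wedge,\vee,\exists$. Endomorphisms preserve such formulas, and $M$ has many endomorphisms; combined with saturation this implies that there is no infinite strictly descending sequence of sets defined by positive existential formulas over a fixed countable $A\subseteq I$ (Lemma~\ref{lem:dcc}). If all formulas in the binary tree were positive existential, each branch would be such a sequence, and we would be done.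

In general the formulas in the tree are arbitrary. The chain condition then yields two tuples $y^1,y^2$ in $M$ that satisfy the same positive existential formulas over $J$ but lie in different parts of the tree (Section~\ref{sec:cond}). To find them we first replace the branches by a suitably minimal set of types, so that what happens somewhere in the tree happens everywhere above some node (Section~\ref{sec:tree}). In particular $y^1$ and $y^2$ satisfy the same equations over $J$, so the subalgebras generated by $J\cup y^1$ and $J\cup y^2$ are isomorphic by a map fixing $J$ and taking $y^1$ to $y^2$. If these subalgebras were elementary in $M$, the two tuples would have the same type over $J$, a contradiction. It is enough that each subalgebra contains an $L_0$-elementary substructure of $M$ containing $J$ and $y^j$, where $L_0$ is the countable language of the tree, provided that the isomorphism takes one substructure to the other. The main work is to enlarge the tuples until this can be achieved.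

Adjoining one witness to an existential formula may create the need for another, and we must show that after finitely many adjunctions all further witnesses can be found among the values of terms. A witness $w$ adjoined to $y$ is either determined by $y$ within the positive existential relation that it is required to satisfy (\emph{rigid}), or it is not (\emph{flexible}). There is no infinite sequence of flexible adjunctions, again by the chain condition (Section~\ref{sec:terminal}). After the last one, all further witnesses are rigid, and after one more adjunction rigid witnesses are values of terms at $y$ (Sections~\ref{sec:retract} and~\ref{sec:witness}).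

\section{Positive existential sets}\label{sec:pe}

From here to the end of Section~\ref{sec:end}, $\mathcal V$ is a non-trivial variety in a signature $L$, $M$ is the free algebra of $\mathcal V$ on the infinite set $I$, $M$ is $\aleph_1$-saturated, and $T=\mathrm{Th}(M)$.

\subsection{Conventions}

Every map $I\to M$ extends uniquely to an endomorphism of $M$, and every permutation of $I$ extends to an automorphism. We write $\langle X\rangle$ for the subalgebra generated by $X$. Every finite tuple in $M$ can be written as $t(\bar e)$, where $t$ is a tuple of terms and $\bar e$ is a finite tuple of distinct elements of $I$. Tuples and finite sets of generators may be empty, and $M^0$ has exactly one element. Endomorphisms act on tuples coordinatewise; for a tuple $y$ we write $\langle J\cup y\rangle$ for the subalgebra generated by $J$ and the entries of $y$. An $L(A)$-term or $L(A)$-formula is one with parameters in $A$. A parameter from $\langle A\rangle$ can always be replaced by a term with parameters in $A$.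

For $A\subseteq I$, an \emph{$A$-endomorphism} is an endomorphism of $M$ that fixes $A$ pointwise. A subset of $M^r$ is \emph{p.e.\ over $A$} if it is defined by a positive existential $L(A)$-formula. The sets that are p.e.\ over $A$ are closed under finite nonempty intersections, finite nonempty unions and projections, and they are mapped into themselves by $A$-endomorphisms. For a tuple $t$ of $L(A)$-terms in $k$ variables, the set $t(M^k)=\{t(m):m\in M^k\}$ is p.e.\ over $A$.

Saturation restricts the number of parameters of a type, not the number of its formulas. So $M$ realizes every partial type over a countable set, in finitely many variables, however large $L$ is. It also realizes every partial type over a countable set $A$ in countably many variables $x_0,x_1,\dots$: extend the type to a complete type $p$ over $A$; once $a_0,\dots,a_{i-1}$ realize the restriction of $p$ to the first $i$ variables, the formulas $\varphi(a_0,\dots,a_{i-1},x_i)$ with $\varphi\in p$ form a partial type over a countable set, and any realization serves as $a_i$.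

\begin{remark}\label{rem:unc}
The set $I$ is necessarily uncountable, although we shall not need this. Indeed, $M\supseteq I$ is infinite. If $I$ were countable, the set $\{x\ne t: t\text{ a closed }L(I)\text{-term}\}$ would be a finitely satisfiable set of formulas over a countable set, hence realized, contrary to $M=\langle I\rangle$.
\end{remark}

\subsection{The descending chain condition}

The first lemma says that a p.e.\ set containing one generic value of a term contains all values of this term.

\begin{lemma}\label{lem:absorb}
Let $A\subseteq I$, let $X\subseteq M^r$ be p.e.\ over $A$, let $t$ be an $r$-tuple of $L(A)$-terms in $k$ variables, and let $\bar e\in(I\setminus A)^k$ have distinct entries. If $t(\bar e)\in X$, then $t(M^k)\subseteq X$.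
\end{lemma}

\begin{proof}
Given $m\in M^k$, there is an $A$-endomorphism taking $\bar e$ to $m$. It takes $t(\bar e)$ to $t(m)$ and maps $X$ into $X$.
\end{proof}

\begin{lemma}\label{lem:dcc}
Let $A\subseteq I$ be countable. There is no infinite strictly descending sequence of subsets of $M^r$ that are p.e.\ over $A$.
\end{lemma}

\begin{proof}
Let $X_0\supseteq X_1\supseteq\cdots$ be p.e.\ over $A$, and let $Q=\bigcap_iX_i$. Every element of $Q$ is of the form $t(\bar e)$ as in Lemma~\ref{lem:absorb}, and by that lemma, applied to each $X_i$, we have $t(M^k)\subseteq Q$. So $Q$ is a union of sets $t(M^k)$, where $t$ ranges over a (possibly uncountable) set $\Theta$ of tuples of $L(A)$-terms, and $k$ is the number of variables of $t$.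

A finite subunion already equals $Q$. Otherwise
\[
\{x\in X_i: i<\omega\}\cup\{x\notin t(M^k): t\in\Theta\}
\]
is finitely satisfiable, since any finite part is satisfied by an element of $Q$ outside a finite subunion. It is over the countable set $A$, so it is realized in $M$, by an element of $Q$ outside all sets of the union, which is absurd. (The empty subunion is allowed; if it equals $Q$, then $Q=\emptyset$.)

Hence $Q$ is definable over $A$. If all sets $X_i\setminus Q$ were nonempty, then, as they are decreasing and definable over $A$, saturation would give an element of $\bigcap_iX_i\setminus Q=\emptyset$. So $X_i=Q$ for some $i$, and the sequence is constant from there on.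
\end{proof}

For free abelian groups the chain $M\supset2M\supset4M\supset\cdots$ violates the conclusion. This is the failure of saturation that we saw in the introduction.

\section{A binary tree and an irreducible set of types}\label{sec:tree}

Let $2^{<\omega}$ be the set of finite strings of zeros and ones, and $2^\omega$ the space of infinite ones. For $u\in 2^{<\omega}$ we write $|u|$ for the length of $u$, and $u\subseteq v$ (or $u\subset\eta$) if the finite string $v$ (or the infinite string $\eta$) extends $u$. By $u0,u1$ we denote the two strings obtained from $u$ by adding one digit.

\begin{lemma}\label{lem:tree}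
If $T$ is not totally transcendental, then there are $n\ge 1$, a countably infinite $J\subseteq I$, and $L(J)$-formulas $\theta_u(x)$, $u\in2^{<\omega}$, $x=(x_1,\dots,x_n)$, consistent in $M$, such that $\theta_{u0}$ and $\theta_{u1}$ are mutually inconsistent and each implies $\theta_u$.
\end{lemma}

\begin{proof}
Let $\mathfrak C\succ M$ be a monster model. Some formula $\theta_\emptyset(x)$ over $\mathfrak C$ has rank $\infty$. The formulas over $\mathfrak C$ form a set, so there is an ordinal $\alpha$ exceeding all ordinals that occur as their ranks; a formula of rank $\ge\alpha$ has rank $\infty$. A formula of rank $\infty$ has rank $\ge\alpha+1$, so it is implied by two mutually inconsistent formulas of rank $\ge\alpha$, that is, of rank $\infty$. Iterating, we obtain formulas $\theta_u$ over $\mathfrak C$ with the required properties.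

Only countably many parameters occur; let $a$ be a sequence listing them. The required properties say that $a$ satisfies certain formulas without parameters. The type of $a$ over $\emptyset$ is finitely satisfiable in $M$, hence realized in $M$; replacing $a$ by a realization, we may assume that all $\theta_u$ are formulas over $M$. Each parameter is a term in finitely many generators. So there is a countable $J\subseteq I$, which we may take infinite, such that all $\theta_u$ can be written as $L(J)$-formulas.
\end{proof}

\emph{From now until the end of Section~\ref{sec:end} we assume, for contradiction, that $T$ is not totally transcendental, and we fix $n$, $J$ and $(\theta_u)$ as in Lemma~\ref{lem:tree}. From now on, ``p.e.'' without further specification means p.e.\ over $J$, and ``definable'' without further specification means definable over $J$.}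

If all $\theta_u$ were positive existential, we would be done: for $\eta\in2^\omega$ the sets defined by $\theta_{\eta|k}$, $k<\omega$, are strictly descending, since at each step the nonempty set defined by the other successor is removed, and this contradicts Lemma~\ref{lem:dcc}.

For a definable $X\subseteq M^n$ let $[X]\subseteq S_n(J)$ be the clopen set of types containing a formula that defines $X$; we also write $[\theta]$ if $\theta$ is such a formula. Thus $c\in X$ if and only if $\mathrm{tp}(c/J)\in[X]$. Since $J$ is countable, every type in $S_n(J)$ is realized in $M$.

Let $X_0=\bigcap_k\bigcup_{|u|=k}[\theta_u]$, a closed subset of the compact space $S_n(J)$. Different strings of the same length have mutually inconsistent formulas. So for each $q\in X_0$ and each $k$ there is exactly one $u$ of length $k$ with $\theta_u\in q$, and these strings form a branch $f(q)\in2^\omega$: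
\[
\theta_u\in q\iff u\subset f(q)\qquad(q\in X_0).
\]
The map $f:X_0\to2^\omega$ is continuous. It is surjective, since for $\eta\in2^\omega$ the set $\{\theta_{\eta|k}:k<\omega\}$ is consistent.

We shall construct tuples step by step, each time passing to a smaller part of the tree. For this we want the following: if a definable set contains \emph{some} realization of the tree above $s$, then above some $s'\supseteq s$ it contains \emph{all} of them. This is false for $X_0$ in general, but it holds for a minimal closed set of types that still maps onto $2^\omega$.

If $\mathcal K$ is a nonempty chain (under inclusion) of closed sets $K'\subseteq X_0$ with $f(K')=2^\omega$, then $\bigcap\mathcal K$ also maps onto $2^\omega$: for each $\eta$ the set $f^{-1}(\eta)\cap\bigcap\mathcal K$ is the intersection of a chain of nonempty compact sets. By Zorn's lemma we can fix a \emph{minimal} closed $K\subseteq X_0$ with $f(K)=2^\omega$. For $u\in2^{<\omega}$ put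
\[
K_u=K\cap[\theta_u]=\{q\in K: u\subset f(q)\}.
\]
These sets are closed and nonempty, $f(K_u)=\{\eta\in 2^\omega:\eta\supset u\}$, and $K_{u'}\subseteq K_u$ if $u'\supseteq u$. For $c\in M^n$ we write $c\models K_u$ if $\mathrm{tp}(c/J)\in K_u$; since $K_u$ is closed, this is expressed by a partial type over $J$.

\begin{lemma}\label{lem:irr}
If $U\subseteq S_n(J)$ is clopen and $U\cap K_s\ne\emptyset$, then $K_{s'}\subseteq U$ for some $s'\supseteq s$.
\end{lemma}

\begin{proof}
The set $K\setminus(U\cap[\theta_s])$ is a proper closed subset of $K$. By minimality its image under $f$ is not all of $2^\omega$, and being compact, it misses a basic set $\{\eta:\eta\supset s'\}$. Therefore $K_{s'}\subseteq U\cap[\theta_s]$. Every $\eta\supset s'$ is $f(q)$ for some $q\in K_{s'}\subseteq[\theta_s]$, hence extends $s$. So $s'\supseteq s$.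
\end{proof}

\section{Tight conditions}\label{sec:cond}

We now introduce the objects with which we approximate tuples $y$ whose first $n$ coordinates realize a type in $K$. For $r\ge n$ let $\pi:M^r\to M^n$ be the projection to the first $n$ coordinates.

\begin{definition}\label{def:cond}
A \emph{condition} is a triple $(V,C,s)$ where, for some $r\ge n$, $V\subseteq M^r$ is p.e., $C\subseteq M^r$ is definable, and $s\in2^{<\omega}$ satisfies $K_s\subseteq[\pi(V\cap C)]$. A \emph{point} of the condition is a tuple $y\in V\cap C$ with $\pi(y)\models K_s$.

A condition $(V',C',s')$ \emph{refines} $(V,C,s)$ if $r$ is the same, $V'\subseteq V$, $C'\subseteq C$ and $s'\supseteq s$. A condition $(V,C,s)$ is \emph{tight} if every condition refining it has the same first entry $V$.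
\end{definition}

The entries $V$ and $C$ are kept apart because the chain condition applies only to $V$. We use the following immediate facts without mention. If $c\models K_s$, then $(V,C,s)$ has a point $y$ with $\pi(y)=c$, because $\mathrm{tp}(c/J)\in[\pi(V\cap C)]$; in particular every condition has a point. A point of a refinement is a point of the original condition. A condition that refines a tight one is tight.

\begin{lemma}\label{lem:cond}
\begin{enumerate}
\item[(a)] Every condition is refined by a tight one.
\item[(b)] If $V$ is p.e., $D$ is definable, $y\in V\cap D$ and $\pi(y)\models K_s$, then $(V,D,s')$ is a condition for some $s'\supseteq s$.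
\item[(c)] If $y$ is a point of a tight condition $(V,C,s)$ and $W$ is a p.e.\ set with $y\in W$, then $V\subseteq W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:dcc}, among the conditions refining a given one there is one whose first entry is minimal; it is tight.

(b) The clopen set $[\pi(V\cap D)]$ meets $K_s$, since both contain $\mathrm{tp}(\pi(y)/J)$. By Lemma~\ref{lem:irr} it contains $K_{s'}$ for some $s'\supseteq s$.

(c) Since $y\in (V\cap W)\cap C$ and $\pi(y)\models K_s$, part (b) shows that $(V\cap W,C,s')$ is a condition for some $s'\supseteq s$. It refines $(V,C,s)$, so $V\cap W=V$ by tightness.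
\end{proof}

By (c), all points of a tight condition $(V,C,s)$ lie in exactly the same p.e.\ sets: those containing $V$. This already gives Theorem~\ref{thm:main} in a special case, which shows what the general proof will look like.

\begin{example}[the tree consists of Boolean combinations of p.e.\ sets]\label{ex:boolean}
Suppose that each $\theta_u$ is a Boolean combination of positive existential $L(J)$-formulas. Let $(V,C,s)$ be a tight condition refining $(M^n,M^n,\emptyset)$. Choose $y^1\models K_{s0}$ and $y^2\models K_{s1}$ in $M^n$. Since $\pi$ is the identity on $M^n$ and $K_{s0},K_{s1}\subseteq K_s\subseteq[V\cap C]$, these are points of $(V,C,s)$. They lie in the same p.e.\ sets, hence satisfy the same Boolean combinations of positive existential $L(J)$-formulas. But $\theta_{s0}$ holds at $y^1$ and not at $y^2$, a contradiction.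
\end{example}

In general, the truth of $\theta_{s0}(y)$ depends on elements of $M$ outside $\langle J\cup y\rangle$. The plan is to work with conditions in more variables. The points of such a tight condition again satisfy the same p.e.\ formulas, and we want them to be long enough for $\langle J\cup y\rangle$ to contain the elements on which the truth of $\theta_{s0}(\pi(y))$ depends.

\section{Rigid and flexible extensions}\label{sec:terminal}

\begin{definition}
A tight condition $(V',C',s')$ with $V'\subseteq M^{r+l}$, $l\ge0$, \emph{extends} a tight condition $(V,C,s)$ with $V\subseteq M^r$ if $V'\subseteq V\times M^l$, $C'\subseteq C\times M^l$ and $s'\supseteq s$. We write elements of $M^{r+l}$ as $(y,w)$ with $y\in M^r$, $w\in M^l$. The extension is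
\begin{itemize}
\item \emph{rigid} if for every point $(y,w)$ of $(V',C',s')$ the tuple $w$ is the only one with $(y,w)\in V'$;
\item \emph{flexible} if for every point $(y,w)$ of $(V',C',s')$ there is $w^*\ne w$ with $(y,w^*)\in V'$.
\end{itemize}
A tight condition is \emph{terminal} if it has no flexible extension.
\end{definition}

Extension is transitive, and if $(y,w)$ is a point of an extension of $(V,C,s)$, then $y$ is a point of $(V,C,s)$. An extension need be neither rigid nor flexible, but this is easily repaired.

\begin{lemma}\label{lem:terminal}
All extensions of a terminal condition are rigid, and they are terminal.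
\end{lemma}

\begin{proof}
Suppose an extension $(V',C',s')$ of a tight condition $\mathfrak p$ is not rigid. The set
\[
D=C'\cap\{(y,w):\text{there is }w^*\ne w\text{ with }(y,w^*)\in V'\}
\]
is definable, and some point of $(V',C',s')$ lies in it. By Lemma~\ref{lem:cond}(b), $(V',D,s'')$ is a condition for some $s''\supseteq s'$. It refines $(V',C',s')$, so it is tight; it extends $\mathfrak p$; and it is a flexible extension of $\mathfrak p$ by the choice of $D$. So $\mathfrak p$ is not terminal.

Now let $\mathfrak p'$ extend $\mathfrak p$, and let $(V'',C'',s'')$ be a flexible extension of $\mathfrak p'$. It extends $\mathfrak p$ by transitivity. Write its points as $(y,w,v)$, where $(y,w)$ is a point of $\mathfrak p'$ and $y$ one of $\mathfrak p$. There is $v^*\ne v$ with $(y,w,v^*)\in V''$. As $(w,v^*)\ne(w,v)$, this shows that $(V'',C'',s'')$ is a flexible extension of $\mathfrak p$. So if $\mathfrak p$ is terminal, then so is $\mathfrak p'$.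
\end{proof}

Next we show that terminal conditions exist. Why should an infinite tower of flexible extensions be impossible? Realize the whole tower by an infinite sequence that begins with $c\in M^n$. The tuple $c$ involves only finitely many generators outside $J$; let $E$ be the set of these. The later entries may involve infinitely many further generators $B$, but $B$ has nothing to do with $c$, and tightness will allow us to treat $B$ as if it were part of $J$. Every entry of the sequence is then a term in the finite tuple enumerating $E$, so the freedom left at each flexible step must come from replacing this tuple by other finite tuples that give the same values so far, and each step strictly reduces the set of such tuples. For instance, in a free $\mathbb Z/4$-module with $c=2e$, where $e$ is a generator, passing from $c$ to $(c,e)$ reduces the set of $m$ with $2m=2e$, which is $e+2M$, to the single element $e$. By the chain condition this cannot go on forever.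

\begin{proposition}\label{prop:terminal}
There is a terminal condition.
\end{proposition}

\begin{proof}
Tight conditions exist by Lemma~\ref{lem:cond}(a), since $(M^n,M^n,\emptyset)$ is a condition. Suppose that none is terminal. Then there are tight conditions $\mathfrak p_k=(V_k,C_k,s_k)$, $V_k\subseteq M^{r_k}$ ($k<\omega$), such that each $\mathfrak p_{k+1}$ is a flexible extension of $\mathfrak p_k$. (Then $r_{k+1}>r_k$, because $M^0$ has only one element.)

\emph{A sequence of points.} Consider the partial type over $J$ in variables $x_0,x_1,\dots$ saying that $(x_i)_{i<r_k}$ is a point of $\mathfrak p_k$ for every $k$. It is finitely satisfiable: for each $k$, a point of $\mathfrak p_k$ satisfies the requirements for all $j\le k$, because its initial segments are points of the $\mathfrak p_j$. So the type is realized in $M$. We obtain points $y_k$ of $\mathfrak p_k$ with $y_{k+1}=(y_k,w_{k+1})$ for all $k$, and with a common projection $c=\pi(y_k)\in M^n$. Choose a finite $E\subseteq I\setminus J$ such that all coordinates of $c$ lie in $\langle J\cup E\rangle$, and a countable $B\subseteq I\setminus(J\cup E)$ such that all coordinates of all $y_k$ lie in $\langle J\cup E\cup B\rangle$.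

\begin{claim}\label{cl:B}
If $W$ is p.e.\ over $J\cup B$ and $y_k\in W$, then $V_k\subseteq W$.
\end{claim}

For $W$ p.e.\ over $J$ this is Lemma~\ref{lem:cond}(c); we reduce to this case by moving the parameters from $B$ into $J$. Choose a finite $J_0\subseteq J$ and a finite tuple $b$ of distinct elements of $B$ such that $W$ is p.e.\ over $J_0\cup b$, $V_k$ and $C_k$ are definable over $J_0$, and $c$ lies in $\langle J_0\cup E\rangle$. Since $J$ is infinite, there is a tuple $b^*$ of distinct elements of $J\setminus J_0$ of the same length as $b$. Let $\sigma$ be the automorphism of $M$ that swaps $b_i$ and $b_i^*$ for all $i$ and fixes all other generators. It fixes $J_0\cup E$ pointwise, so it fixes $c$ and maps $V_k$ and $C_k$ onto themselves. Moreover, $\sigma(W)$ is p.e.\ over $J_0\cup b^*\subseteq J$. Now $\sigma(y_k)\in V_k\cap C_k$ and $\pi(\sigma(y_k))=\sigma(c)=c\models K_{s_k}$, so $\sigma(y_k)$ is a point of $\mathfrak p_k$, and it lies in $\sigma(W)$. By Lemma~\ref{lem:cond}(c), $V_k\subseteq\sigma(W)$. Applying $\sigma^{-1}$ we get $V_k\subseteq W$, which proves the claim.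

\emph{The contradiction.} Let $\bar e$ enumerate $E$ without repetitions, let $d=|E|$, and write $y_k=t_k(\bar e)$ with $t_k$ a tuple of $L(J\cup B)$-terms, such that $t_{k+1}$ extends $t_k$. The sets
\[
\Phi_k=\{m\in M^d:t_k(m)=t_k(\bar e)\}
\]
are decreasing and p.e.\ over the countable set $J\cup B\cup E\subseteq I$. We show $\Phi_{k+1}\ne\Phi_k$ for all $k$, contrary to Lemma~\ref{lem:dcc}. By flexibility there is $w^*\ne w_{k+1}$ with $(y_k,w^*)\in V_{k+1}$. The set $t_{k+1}(M^d)$ is p.e.\ over $J\cup B$ and contains $y_{k+1}$, so it contains $V_{k+1}$ by Claim~\ref{cl:B}. Hence $(y_k,w^*)=t_{k+1}(m)$ for some $m\in M^d$. Then $t_k(m)=y_k$ but $t_{k+1}(m)\ne y_{k+1}$, that is, $m\in\Phi_k\setminus\Phi_{k+1}$.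
\end{proof}

\section{Points that generate retracts}\label{sec:retract}

Let $\mathfrak p$ be terminal, and let $(y,w)$ be a point of an extension $(V',C',s')$ of $\mathfrak p$. The extension is rigid, so $w$ is determined by $y$ within $V'$. We would like to conclude that $w$ lies in $\langle J\cup y\rangle$. If there is a $J$-endomorphism $\kappa$ of $M$ with $\kappa(y)=y$ and $\kappa(M)\subseteq\langle J\cup y\rangle$, this is easy: $V'$ is p.e., so $(y,\kappa(w))\in V'$, and $w=\kappa(w)\in\langle J\cup y\rangle$ by rigidity. Such a $\kappa$ is a retraction of $M$ onto $\langle J\cup y\rangle$.

To obtain $\kappa$, write $y=t(\bar e)$ with generators $\bar e$ outside $J$. Mapping all generators outside $J\cup\bar e$ into $J$, we get an endomorphism that fixes $y$ and has image $\langle J\cup\bar e\rangle$. This would be good enough if $\bar e$ were part of $y$. So we adjoin $\bar e$ to $y$. We need $\kappa$ for every point $(y',w')$ of the resulting condition, not only for those in which $w'$ consists of generators. Tightness provides a $J$-endomorphism taking $y'$ to $y$, and freeness one taking $(y,\bar e)$ to $(y',w')$. Composing them with the endomorphism just described, we get an endomorphism that fixes $y'$ and has image in $\langle J\cup w'\rangle$;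 that it also fixes $w'$ follows from rigidity.

\begin{proposition}\label{prop:retract}
There is a terminal condition $\mathfrak p$ such that for every point $y$ of $\mathfrak p$ there is a $J$-endomorphism $\kappa$ of $M$ with $\kappa(y)=y$ and $\kappa(M)\subseteq\langle J\cup y\rangle$.
\end{proposition}

\begin{proof}
Let $(V,C,s)$ be a terminal condition and $y$ a point of it. Write $y=t(\bar e)$, where $\bar e$ enumerates without repetitions a finite set $E\subseteq I\setminus J$ of size $d$, and $t$ is a tuple of $L(J)$-terms. The set
\[
V_1=\{(t(m),m):m\in M^d\}
\]
is p.e., and $V_1\subseteq V\times M^d$ by Lemma~\ref{lem:absorb}, since $t(\bar e)\in V$. As $(y,\bar e)\in V_1\cap(C\times M^d)$ and $\pi(y)\models K_s$, Lemma~\ref{lem:cond}(b) and (a) give a tight condition $\mathfrak p'=(V',C',s')$ with $V'\subseteq V_1$, $C'\subseteq C\times M^d$ and $s'\supseteq s$. It extends $(V,C,s)$, so by Lemma~\ref{lem:terminal} it is terminal and is a rigid extension of $(V,C,s)$. We show that $\mathfrak p'$ is as required.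

Let $(y',w')$ be any point of $\mathfrak p'$. Then $y'=t(w')$, because $V'\subseteq V_1$, but $w'$ need not consist of generators. Also $y'$ is a point of $(V,C,s)$. Write $y'=t'(\bar e')$, where $\bar e'$ enumerates without repetitions a finite $E'\subseteq I\setminus J$, and $t'$ is a tuple of $L(J)$-terms. The p.e.\ set $t'(M^{|E'|})$ contains $y'$. By Lemma~\ref{lem:cond}(c), applied to $(V,C,s)$, it contains $V$, so $y=t'(m)$ for some $m\in M^{|E'|}$. Choose $J$-endomorphisms of $M$ as follows:
\begin{itemize}
\item $g$ with $g(\bar e')=m$, so that $g(y')=t'(m)=y$;
\item $\rho$ fixing $E$ pointwise and mapping $I\setminus(J\cup E)$ into $J$, so that $\rho(y)=y$ and $\rho(M)\subseteq\langle J\cup E\rangle$;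
\item $h$ with $h(\bar e)=w'$, so that $h(y)=t(w')=y'$ and $h(\langle J\cup E\rangle)=\langle J\cup w'\rangle$.
\end{itemize}
Put $\kappa=h\rho g$. Then
\[
\kappa(y')=h(\rho(y))=h(y)=y'\qquad\text{and}\qquad \kappa(M)\subseteq\langle J\cup w'\rangle .
\]
Since $V'$ is p.e., $\kappa$ maps it into itself, so $(y',\kappa(w'))\in V'$. By rigidity $\kappa(w')=w'$. Thus $\kappa$ fixes the point $(y',w')$, and its image is contained in $\langle J\cup w'\rangle\subseteq\langle J\cup(y',w')\rangle$.
\end{proof}

\emph{For the rest of the proof of Theorem~\ref{thm:main} we fix $\mathfrak p=(V,C,s)$ as in Proposition~\ref{prop:retract}, with $V\subseteq M^r$.}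

\section{Witnesses given by terms}\label{sec:witness}

We can now find witnesses for existential statements about points of $\mathfrak p$ in the form of values of terms, at the price of passing to a smaller part of the tree and to a smaller definable set.

\begin{proposition}\label{prop:witness}
Let $D\subseteq V\cap C$ be definable, let $u\supseteq s$, and let $\chi(y,w)$ be an $L(J)$-formula, where $w$ is a single variable. Suppose that some $y_0\in D$ satisfies $\pi(y_0)\models K_u$ and $M\models\exists w\,\chi(y_0,w)$. Then there are an $L(J)$-term $b(y)$ and $u'\supseteq u$ such that
\[
K_{u'}\subseteq\bigl[\pi\{y\in D:M\models\chi(y,b(y))\}\bigr].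
\]
\end{proposition}

\begin{proof}
The set $V\times M$ is p.e., and the definable set $\{(y,w):y\in D,\ \chi(y,w)\}$ contains $(y_0,w_0)$ for some $w_0$. By Lemma~\ref{lem:cond}(b) and (a) there is a tight condition $(V',C',u')$ with
\[
V'\subseteq V\times M,\qquad C'\subseteq\{(y,w):y\in D,\ \chi(y,w)\},\qquad u'\supseteq u.
\]
Since $D\subseteq C$ and $u\supseteq s$, it extends the terminal condition $\mathfrak p$, so it is a rigid extension.

Let $(y,w)$ be a point of $(V',C',u')$. Then $y$ is a point of $\mathfrak p$; let $\kappa$ be as in Proposition~\ref{prop:retract} for $y$. Since $V'$ is p.e., $(y,\kappa(w))=\kappa(y,w)\in V'$, so $w=\kappa(w)\in\langle J\cup y\rangle$ by rigidity. Write $w=b(y)$ with an $L(J)$-term $b$.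

The p.e.\ set $\{(y,w):w=b(y)\}$ contains a point of the tight condition $(V',C',u')$, so it contains $V'$ by Lemma~\ref{lem:cond}(c). Hence $V'\cap C'\subseteq\{(y,b(y)):y\in D,\ \chi(y,b(y))\}$. As $K_{u'}\subseteq[\pi(V'\cap C')]$, the assertion follows.
\end{proof}

\section{End of the proof of Theorem~\ref{thm:main}}\label{sec:end}

We construct two points $y^1,y^2$ of $\mathfrak p$ with $\pi(y^1)\models K_{s0}$ and $\pi(y^2)\models K_{s1}$, together with a countable set $\mathcal B$ of terms whose values at $y^j$ form an elementary substructure with respect to a countable part of the language. The same $\mathcal B$ has to serve both points, since the final isomorphism will be $b(y^1)\mapsto b(y^2)$. So both constructions run side by side.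

Let $L_0\subseteq L$ be countable such that all $\theta_u$ are $L_0(J)$-formulas.

\emph{Construction.} For $i<\omega$ and $j=1,2$ we choose definable sets $D_i^j\subseteq V\cap C$, decreasing in $i$, strings $u_i^j\supseteq s$, increasing in $i$, such that
\begin{equation}\label{eq:inv}
K_{u_i^j}\subseteq[\pi(D_i^j)],
\end{equation}
and countable sets $\mathcal B_i$ of $L(J)$-terms in $y=(y_1,\dots,y_r)$, increasing in $i$. We start with
\[
D_0^1=D_0^2=V\cap C,\qquad u_0^1=s0,\qquad u_0^2=s1,\qquad \mathcal B_0=J\cup\{y_1,\dots,y_r\}.
\]
Here \eqref{eq:inv} holds because $K_{s0},K_{s1}\subseteq K_s\subseteq[\pi(V\cap C)]$. At stage $i$ we treat a triple $(j,\chi,\bar b)$, where $j\in\{1,2\}$, $\chi(w,\bar v)$ is an $L_0$-formula and $\bar b$ is a tuple of terms from $\mathcal B_i$. For each $i$ there are only countably many triples with terms from $\mathcal B_i$; so by bookkeeping we can arrange that each triple with $\bar b$ from $\mathcal B:=\bigcup_i\mathcal B_i$ is treated at some stage. The treatment is the following, where data not mentioned remain unchanged.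
\begin{itemize}
\item \emph{Case 1: there is $y_0\in D_i^j$ with $\pi(y_0)\models K_{u_i^j}$ and $M\models\exists w\,\chi(w,\bar b(y_0))$.} Apply Proposition~\ref{prop:witness} to $D_i^j$, $u_i^j$ and the formula $\chi(w,\bar b(y))$ to obtain a term $b$ and a string $u'\supseteq u_i^j$. Put
\[
D_{i+1}^j=\{y\in D_i^j:M\models\chi(b(y),\bar b(y))\},\qquad u_{i+1}^j=u',\qquad\mathcal B_{i+1}=\mathcal B_i\cup\{b\}.
\]
\item \emph{Case 2: otherwise.} Change nothing.
\end{itemize}
In Case 1 the proposition guarantees \eqref{eq:inv} for $i+1$.

\emph{The two points.} For each $j$ the requirements $y\in D_i^j$ and $\pi(y)\models K_{u_i^j}$ ($i<\omega$) form a partial type over $J$. It is finitely satisfiable, since by \eqref{eq:inv} the requirements for any single $i$ can be met, and they imply those for smaller $i$. Let $y^j\in M^r$ be a realization. Since $D_0^j=V\cap C$ and $u_i^j\supseteq s$, both $y^1$ and $y^2$ are points of $\mathfrak p$; moreover $\pi(y^1)\models K_{s0}$ and $\pi(y^2)\models K_{s1}$. Let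
\[
H^j=\{b(y^j):b\in\mathcal B\}.
\]

\emph{$H^j$ is an $L_0$-elementary substructure of $M$.} We use the Tarski--Vaught test. Suppose $M\models\exists w\,\chi(w,\bar b(y^j))$, where $\chi$ is an $L_0$-formula and $\bar b$ is a tuple from $\mathcal B$. At the stage $i$ treating $(j,\chi,\bar b)$, Case 1 applied, because $y^j$ itself is a suitable $y_0$. As $y^j\in D_{i+1}^j$, we have $M\models\chi(b(y^j),\bar b(y^j))$ for the term $b\in\mathcal B$ chosen at this stage, and $b(y^j)\in H^j$. Note that $H^j$ contains $J$ and the entries of $y^j$.

\emph{$H^1$ and $H^2$ are $L_0$-isomorphic.} An equation $a(y)=a'(y)$ between $L(J)$-terms defines a p.e.\ set. If it holds at $y^1$, then by Lemma~\ref{lem:cond}(c) it holds on all of $V$, and hence at $y^2$; and conversely. Taking $a,a'\in\mathcal B$, we see that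
\[
H^1\to H^2,\qquad b(y^1)\mapsto b(y^2)\quad(b\in\mathcal B)
\]
is a well-defined bijection. If $F\in L_0$ is a function symbol and $F(\bar b(y^1))=b(y^1)$ with $\bar b,b$ from $\mathcal B$, this is again an equation between $L(J)$-terms, so $F(\bar b(y^2))=b(y^2)$. Since $L_0$ contains no relation symbols, the map is an $L_0$-isomorphism. It fixes $J$ pointwise and takes $\pi(y^1)$ to $\pi(y^2)$.

\emph{The contradiction.} Since $\pi(y^1)\models K_{s0}$, the formula $\theta_{s0}$ holds at $\pi(y^1)$ in $M$, hence in $H^1$. By the isomorphism it holds at $\pi(y^2)$ in $H^2$, hence in $M$. But $\pi(y^2)\models K_{s1}$, so $\theta_{s1}$ holds there too, and $\theta_{s0}$, $\theta_{s1}$ are inconsistent. This proves Theorem~\ref{thm:main}. \qed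

\begin{remark}
The cardinality of $L$ never enters. Saturation is applied only to types over countable subsets of $M$: in Lemmas~\ref{lem:dcc} and \ref{lem:tree}, in the realization of types over $J$, in Proposition~\ref{prop:terminal} and in this section. Freeness enters through endomorphisms and permutations of generators, and through the fact that every element of $M$ is the value of a term at generators.
\end{remark}

\section{One saturated free algebra makes all of them saturated}\label{sec:B}

In this section we prove Theorem~\ref{thm:B}. We recall that a formula $\varphi$ of ordinal Morley rank $\alpha$ has a \emph{degree}, the largest $d<\omega$ such that $\varphi$ is implied by $d$ pairwise inconsistent formulas of rank $\alpha$; if $\varphi$ is the disjunction of two mutually inconsistent formulas of rank $\alpha$, the degrees add. The rank and degree of $\varphi(x,a)$ depend only on $\varphi$ and the type of $a$ over $\emptyset$.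

\begin{lemma}\label{lem:elem}
Let $F$ be the free algebra of a non-trivial variety on an infinite set $I'$, and let $J\subseteq I'$ be infinite. Then $\langle J\rangle\prec F$. Consequently all $F_\kappa$ with $\kappa\ge\aleph_0$ have the same theory.
\end{lemma}

\begin{proof}
Let $b\in F$ satisfy a formula with parameters in $\langle J\rangle$. Choose finite sets $J_0\subseteq J$ and $J_1\subseteq I'\setminus J$ such that the parameters lie in $\langle J_0\rangle$ and $b\in\langle J_0\cup J_1\rangle$. As $J$ is infinite, some permutation of $I'$ fixes $J_0$ pointwise and maps $J_1$ into $J$. The induced automorphism takes $b$ to an element of $\langle J\rangle$ that satisfies the same formula. So the Tarski--Vaught test applies. The second statement follows because $\langle J\rangle$ is free on $J$.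
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $\kappa\ge|L|+\aleph_0$, then $|F_\kappa|=\kappa$. Hence (ii) implies (iii) for every $\tau$, and it implies that $F_\kappa$ is saturated for every uncountable $\kappa\ge|L|$. Of course (iii) for every $\tau$ implies (iii) for some $\tau$. If $F_{\tau^+}$ is saturated for some $\tau\ge|L|+\aleph_0$, it is $\aleph_1$-saturated, so (i) holds. It remains to assume (i) and to prove (ii) and the statements about the theory.

Let $M$ be free on the infinite set $I$ and $\aleph_1$-saturated. By Lemma~\ref{lem:elem} and Theorem~\ref{thm:main}, all $F_\kappa$, $\kappa\ge\aleph_0$, have the same theory $T$, and $T$ is totally transcendental. Let $\kappa$ be uncountable, let $F=F_\kappa$ be free on $I'$, and let $A\subseteq F$ with $|A|<\kappa$. Each element of $A$ involves finitely many generators, so $A\subseteq N:=\langle J\rangle$ for some infinite $J\subseteq I'$ with $|J|<\kappa$, and $N\prec F$. It suffices to realize an arbitrary $q\in S_1(N)$ in $F$: then every $1$-type over a set of fewer than $\kappa$ elements is realized, and types in several variables are realized one variable after another. Morley rank and degree are computed in a monster model of $T$ that is an elementary extension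 of $F$.

\emph{A formula controlling $q$.} Choose $\varphi(x,a)\in q$ of least Morley rank $\alpha$ and, among the formulas of rank $\alpha$ in $q$, of least degree. If $\psi\in q$, then $\varphi\wedge\psi\in q$ has rank $\alpha$ and degree at least that of $\varphi$. By additivity of the degree,
\begin{equation}\label{eq:small}
\mathrm{RM}(\varphi\wedge\neg\psi)<\alpha\qquad\text{for all }\psi\in q .
\end{equation}
Choose a finite $J_0\subseteq J$ with $a$ in $\langle J_0\rangle$ and a countably infinite $J_1$ with $J_0\subseteq J_1\subseteq J$. Let $q_1$ be the restriction of $q$ to $\langle J_1\rangle$. We first realize $q_1$ by means of $M$, using generators of $F$ outside $J$, and then show that the realization obtained realizes all of $q$.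

\emph{Some $c=t(\bar\jmath,\bar e')$, with $t$ a term, $\bar\jmath$ a tuple in $J_1$ and $\bar e'$ a tuple of distinct elements of $I'\setminus J$, realizes $q_1$.} Choose a countably infinite $J_1^M\subseteq I$ and a bijection $J_1\to J_1^M$. It induces an isomorphism $\langle J_1\rangle\cong\langle J_1^M\rangle$, and $\langle J_1\rangle\prec F$, $\langle J_1^M\rangle\prec M$. Transport $q_1$ along this isomorphism. As $q_1$ is finitely satisfiable in $\langle J_1\rangle$, the result is finitely satisfiable in $\langle J_1^M\rangle$, hence in $M$. Since parameters from $\langle J_1^M\rangle$ can be replaced by terms, it is equivalent to a type over the countable set $J_1^M$. By $\aleph_1$-saturation it is realized in $M$, by some $t(\bar\jmath^{\,M},\bar e)$ with $\bar\jmath^{\,M}$ in $J_1^M$ and distinct $\bar e$ in $I\setminus J_1^M$. Let $\bar\jmath$ be the tuple in $J_1$ that corresponds to $\bar\jmath^{\,M}$. Since $|J|<\kappa$, there is a tuple $\bar e'$ of distinct elements of $I'\setminus J$ of the same length as $\bar e$. The isomorphism above extends to $\langle J_1\cup\bar e'\rangle\cong\langle J_1^M\cup\bar e\rangle$, taking $\bar e'$ to $\bar e$. As these algebras are elementary in $F$ and $M$ by Lemma~\ref{lem:elem}, $c=t(\bar\jmath,\bar e')$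 realizes $q_1$.

\emph{$c$ realizes $q$.} Suppose that $\psi(x,d)\in q$, with $d$ a tuple in $N$, but $F\models\neg\psi(c,d)$. We move $d$ into $\langle J_1\rangle$ without moving $a$ and $c$. Choose a finite $J_2\subseteq J_1$ and a finite tuple $j$ of distinct elements of $J\setminus J_1$ such that $d$ lies in $\langle J_2\cup j\rangle$, and a tuple $j^*$ of distinct elements of $J_1$ outside $J_0\cup J_2\cup\bar\jmath$, of the same length as $j$. Let $\sigma$ be the automorphism of $F$ that swaps $j_i$ and $j_i^*$ for all $i$ and fixes the other generators. It fixes $J_0$, $J_2$, $\bar\jmath$ and $\bar e'$ pointwise, hence $a$ and $c$, and $d^*:=\sigma(d)$ lies in $\langle J_1\rangle$. So $c$ satisfies $\varphi(x,a)\wedge\neg\psi(x,d^*)$. This is a formula over $\langle J_1\rangle$, and so it belongs to $q_1\subseteq q$. Since $(a,d^*)=\sigma(a,d)$, it has the same rank as $\varphi(x,a)\wedge\neg\psi(x,d)$, which is less than $\alpha$ by \eqref{eq:small}. This contradicts the choice of $\alpha$.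
\end{proof}

\section{Two examples}\label{sec:examples}

\begin{example}[$\aleph_0$-saturation does not suffice]
Let $F_\kappa$ be the free Boolean algebra on generators $(e_i)_{i<\kappa}$, $\kappa\ge\aleph_0$. It is atomless: if $0\ne b\in\langle E\rangle$ with $E$ a finite set of generators, and $e$ is a generator outside $E$, then $b\wedge e\ne0$ and $b\wedge\neg e\ne0$, because the endomorphisms that fix $E$ and map $e$ to $1$ and to $0$, respectively, take these elements to $b$. The theory of atomless (non-trivial) Boolean algebras is $\aleph_0$-categorical, so by the Ryll-Nardzewski theorem all its models are $\aleph_0$-saturated. In particular $F_\kappa$ is $\aleph_0$-saturated.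

However, the theory is not totally transcendental. Put $e^1=e$, $e^0=\neg e$ and, for $u\in2^{<\omega}$,
\[
\theta_u(x):\quad x\ne0\ \wedge\bigwedge_{i<|u|}x\le e_i^{u(i)} .
\]
Each $\theta_u$ is consistent: the element $\bigwedge_{i<|u|}e_i^{u(i)}$ is nonzero, since an endomorphism taking $e_i$ to $u(i)$ for $i<|u|$ maps it to $1$. For each $u$ the formulas $\theta_{u1},\theta_{u01},\theta_{u001},\dots$ imply $\theta_u$ and are pairwise inconsistent, since $x\le e$ and $x\le\neg e$ force $x=0$. By induction on $\alpha$ it follows that all $\theta_u$ have Morley rank $\ge\alpha$, for every ordinal $\alpha$.

By Theorem~\ref{thm:main}, $F_\kappa$ is not $\aleph_1$-saturated. One can see this directly: the type $\{x\ne0\}\cup\{x\le e_i:i<\omega\}$ is finitely satisfiable, but if $x\in\langle E\rangle$ with $E$ a finite set of generators and $e_i\notin E$, then $x\wedge\neg e_i=0$ implies $x=0$, as we have just seen.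
\end{example}

\begin{example}[the converse of Theorem~\ref{thm:main} fails]
Let $L$ consist of one unary function symbol $f$, and let $\mathcal V$ be the variety of all $L$-algebras. For $\kappa\ge\aleph_0$, the free algebra $F_\kappa$ is the disjoint union of $\kappa$ copies of $(\mathbb N,\mathrm{succ})$. It omits the type saying that $x$ lies in the image of $f^k$ for all $k<\omega$, which is finitely satisfiable. So no $F_\kappa$ is even $\aleph_0$-saturated, and (i)--(iii) of Theorem~\ref{thm:B} fail.

Nevertheless, $\mathrm{Th}(F_\kappa)$ is totally transcendental. As $L$ is countable, it suffices to show that the theory is $\omega$-stable, that is, that there are only countably many $1$-types over each countable set; we may take this set to be a countable elementary submodel $A$ of an $\aleph_1$-saturated model $\mathfrak C$, in which all $1$-types over $A$ are realized. In $F_\kappa$ the map $f$ is injective and has no cycles. So every model is a disjoint union of components isomorphic to $(\mathbb N,\mathrm{succ})$ or $(\mathbb Z,\mathrm{succ})$. Since $A$ is elementary and $f$ is injective, $A$ is closed under $f$ and under preimages by $f$, so it is a union of components of $\mathfrak C$. Define the height of an element to be the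 supremum, in $\omega\cup\{\infty\}$, of all $k$ such that the element lies in the image of $f^k$. Two elements of $\mathfrak C\setminus A$ of the same finite height are equal or lie at the same position in two different copies of $\mathbb N$, and can be exchanged by swapping these copies. Two elements of $\mathfrak C\setminus A$ of infinite height lie in the same copy of $\mathbb Z$, which can be shifted, or in two copies, which can be swapped suitably. In each case we obtain an automorphism of $\mathfrak C$ fixing $A$ pointwise and taking one element to the other. So a $1$-type over $A$ that is not realized in $A$ is determined by the height of its realizations, and there are only countably many $1$-types over $A$.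
\end{example}

\begin{thebibliography}{1}
\bibitem{KP}
T.~G. Kucera, Anand Pillay, \emph{Saturated Free Algebras and Almost Indiscernible Theories}, arXiv:1908.02712 (2019).
\end{thebibliography}

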